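\title{Mapping class groups of complexity two and $C^{1,\tau}$ actions on the circle}

\begin{abstract}
Let $S$ be the twice-punctured torus or the five-times punctured sphere. We prove that for every $\tau>0$ no finite index subgroup of the mapping class group of $S$ acts faithfully on the circle, or on a compact interval, by orientation preserving $C^1$ diffeomorphisms with $\tau$-H\"older derivative. Together with the known results for the other surfaces, this shows that a mapping class group has a finite index subgroup with a faithful $C^{1,\tau}$ action on the circle for some $\tau>0$ exactly when the complexity of the surface is at most one. The obstruction is the right-angled Artin group on two disjoint pentagons. The analytic input is a theorem on centralizers: a group of $C^{1,\tau}$ diffeomorphisms that commutes with a diffeomorphism $c$ acts through a solvable group, of derived length bounded in terms of $\tau$, on every invariant interval on which $c$ has no fixed point or which wanders under $c$.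
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Let $S=S_{g,n}$ be an orientable surface of genus $g$ with $n$ punctures. Its \emph{mapping class group} $\operatorname{Mod}(S)$ is the group of isotopy classes of homeomorphisms of $S$ that preserve the punctures pointwise, and its \emph{complexity} is $\xi(S)=3g-3+n$. For $\tau\in[0,1]$ let $\operatorname{Diff}^{1,\tau}(S^1)_0$ be the group of $C^1$ diffeomorphisms of the circle that are isotopic to the identity (that is, orientation preserving) and whose derivative is $\tau$-H\"older continuous. A \emph{faithful $C^{1,\tau}$ action} of a group $H$ on $S^1$ is an injective homomorphism $H\to\operatorname{Diff}^{1,\tau}(S^1)_0$; faithful $C^{1,\tau}$ actions on $[0,1]$ are defined in the same way, with orientation preserving diffeomorphisms of $[0,1]$. The exponent $\tau$ interpolates between continuous derivative and Lipschitz derivative.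

We ask how smoothly a \emph{finite index} subgroup of $\operatorname{Mod}(S)$ can act. A finite index subgroup contains a power of every element, and in general nothing more can be said about it; so an obstruction to such actions has to survive the passage to high powers. The following two results are quoted in \cite{KKR}. If $\xi(S)\ge 3$ and $\tau>0$, then no finite index subgroup of $\operatorname{Mod}(S)$ has a faithful $C^{1,\tau}$ action on $S^1$. If $\xi(S)\le 1$, then $\operatorname{Mod}(S)$ is virtually free, and some finite index subgroup acts faithfully on $S^1$ by $C^\infty$ diffeomorphisms. The equation $3g-3+n=2$ has the two solutions $(g,n)=(1,2)$ and $(0,5)$, and the remaining question, posed in \cite{KKR}, is this: \emph{if $S$ is the twice-punctured torus or the five-times punctured sphere, does some finite index subgroup of $\operatorname{Mod}(S)$ have a faithful $C^{1,\tau}$ action on $S^1$ with $\tau>0$?} The answer is no for both surfaces.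

\begin{theorem}\label{thm:main}
Let $S=S_{1,2}$ or $S=S_{0,5}$, and let $\tau>0$. No finite index subgroup of $\operatorname{Mod}(S)$ has a faithful $C^{1,\tau}$ action on $S^1$, or on $[0,1]$.
\end{theorem}

Combining this with the two results quoted above, we obtain the following.

\begin{corollary}\label{cor:dichotomy}
Some finite index subgroup of $\operatorname{Mod}(S)$ has a faithful $C^{1,\tau}$ action on $S^1$ for some $\tau>0$ if and only if $\xi(S)\le 1$.
\end{corollary}

\subsection{From surfaces to graphs}

A \emph{curve} in $S$ is a simple closed curve; it is \emph{essential} if it bounds neither a disk nor a once-punctured disk. The \emph{intersection number} $i(\alpha,\beta)$ is the least number of intersection points of curves isotopic to $\alpha$ and $\beta$. The \emph{disjointness graph} of a finite family of pairwise non-isotopic essential curves has the curves as vertices, and an edge between $\alpha\ne\beta$ when $i(\alpha,\beta)=0$. Dehn twists about disjoint curves commute, and high powers of twists satisfy no other relation. To say this precisely, recall that the \emph{right-angled Artin group} $A(\Lambda)$ on a finite graph $\Lambda$ has one generator for each vertex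 and the relations $[v,w]=1$ for adjacent vertices $v,w$.

\begin{theorem}[{Koberda \cite[Theorem 1.1]{Kob}}]\label{thm:koberda}
Given finitely many pairwise non-isotopic essential curves in $S$ with disjointness graph $\Lambda$, for all sufficiently large $n$ the $n$-th powers of the Dehn twists about these curves generate a copy of $A(\Lambda)$, with the powers of the twists as vertex generators.
\end{theorem}

These subgroups survive the passage to finite index, and the complexity controls which graphs occur: when $2-2g-n<0$, the number $\xi(S)$ is the largest size of a family of pairwise disjoint, pairwise non-isotopic essential curves. In complexity one the disjointness graphs have no edges and the groups $A(\Lambda)$ are free, in agreement with the existence of smooth actions. In complexity two the graphs have no triangles, but a curve can be disjoint from two curves that cross each other; a power of its twist then commutes with a nonabelian free group. One such configuration looks harmless, since one can imagine the twist and the free group acting with disjoint supports. But in complexity two \emph{every} generator can be put in this position, as in a pentagon, and so each generator has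 to serve both as a central element and as a member of a free group. We isolate this property of a graph.

\medskip
\noindent\textbf{Condition (L).} \emph{Every vertex has two distinct neighbors that are not adjacent to each other.}

\begin{theorem}\label{thm:raag}
Let $\Lambda=\Lambda_1\sqcup\Lambda_2$ be a disjoint union of two nonempty finite graphs, with no edges between the two parts, and suppose that $\Lambda$ satisfies \textup{(L)}. Then $A(\Lambda)$ has no faithful $C^{1,\tau}$ action on $S^1$ or on $[0,1]$, for any $\tau>0$.
\end{theorem}

Condition (L) cannot simply be dropped: for two isolated vertices $A(\Lambda)$ is free of rank two, and it embeds in $\operatorname{PSL}_2(\mathbb R)$, which acts smoothly and faithfully on $\mathbb{RP}^1\cong S^1$. Theorem~\ref{thm:main} follows from Theorem~\ref{thm:raag} once we find, in both surfaces, ten curves whose disjointness graph is a disjoint union $C_5\sqcup C_5$ of two pentagons (Section~\ref{sec:pentagons}).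

\subsection{Centralizers}

Throughout, $X$ denotes $S^1=\mathbb R/\mathbb Z$ or $[0,1]$, and all homeomorphisms and diffeomorphisms of $X$ preserve orientation. An \emph{interval} is a nonempty open arc different from $S^1$ if $X=S^1$, and a nonempty open subinterval of $(0,1)$ if $X=[0,1]$. We identify an interval $I$ isometrically with an open interval $(p,q)\subset\mathbb R$ and write $\overline I=[p,q]$ and $|I|=q-p\le 1$; thus, if $I$ is the complement of a point of $S^1$, its closure is cut open at that point. The derived series of a group $F$ is $F^{(0)}=F$, $F^{(i+1)}=[F^{(i)},F^{(i)}]$.

Distances in $X$ are at most $1$, so a $C^{1,\tau}$ diffeomorphism is $C^{1,\tau'}$ for $\tau'<\tau$, and it suffices to prove Theorems~\ref{thm:main} and~\ref{thm:raag} for $0<\tau<1$. For such $\tau$ fix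
\begin{equation}\label{eq:constants}
r=\frac{\tau}{1-\tau},\qquad d=d(\tau)\ge1 \text{ an integer with } \Bigl(1+\frac r2\Bigr)^d>\frac1\tau,\qquad k=k(\tau)=d+1 .
\end{equation}

\begin{theorem}\label{thm:cent}
Let $0<\tau<1$, let $c$ be a $C^{1,\tau}$ diffeomorphism of $X$, and let $F$ be a group of $C^{1,\tau}$ diffeomorphisms of $X$ commuting with $c$. Let $I\subset X$ be an $F$-invariant interval such that either
\begin{itemize}
\item[(i)] $cI=I$ and $c$ has no fixed point in $I$, or
\item[(ii)] the intervals $c^mI$, $m\ge0$, are pairwise disjoint.
\end{itemize}
Then $F^{(k)}$ acts trivially on $I$.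
\end{theorem}

The group $F$ itself need not act trivially: in case (i) take $F=\langle c\rangle$. The theorem says that where $c$ moves points, its centralizer acts through a solvable group, so that a free group commuting with $c$ cannot be seen there. It says nothing about the set where $c$ is the identity, and it requires an $F$-invariant interval, whereas $F$ in general only permutes the components of the complement of the fixed set of $c$. These are the two difficulties in deducing Theorem~\ref{thm:raag}.

\subsection{Plan of the proof}

Section~\ref{sec:distortion} explains the mechanism behind Theorem~\ref{thm:cent}. If the iterates $c^m$ have bounded distortion on an interval $L$ along a subsequence, then the centralizer of $c$ is rigid on $L$. For Lipschitz derivatives bounded distortion is automatic; for H\"older derivatives it is obtained by computing $c^m$ along a random detour through $d$ other elements of the centralizer (Proposition~\ref{prop:grid}). This is the only place where the H\"older condition is used; everything else needs only $C^1$. Section~\ref{sec:cent} finds the $d$ elements in the derived series of $F$. Sections~\ref{sec:minimal} and~\ref{sec:algebra} collect what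 is needed about minimal actions on the circle and about the groups $A(\Lambda)$. Section~\ref{sec:raag} proves Theorem~\ref{thm:raag}: a faithful action has a global fixed point, a nontrivial normal subgroup acts trivially near the global fixed points, and elements supported away from the global fixed points commute more than a free product allows.

We write $\operatorname{Fix}(g)$ for the fixed set of $g$, $\operatorname{Fix}(H)$ for the set of common fixed points of a group $H$, $\operatorname{supp}g$ for the closure of $X\setminus\operatorname{Fix}(g)$, and $C_H(W)$ for the centralizer of $W$ in $H$. Homeomorphisms with disjoint supports commute.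

\section{Distortion and rigidity}\label{sec:distortion}

\subsection{Distortion}

The \emph{distortion} of a $C^1$ diffeomorphism $g$ on an interval $J$ is
\[
\operatorname{dist}(g,J)=\sup_{x,y\in J}\,\bigl|\log g'(x)-\log g'(y)\bigr| .
\]
If $g$ is $C^{1,\tau}$, then $g'$ is bounded away from $0$, so $\log g'$ is $\tau$-H\"older, and so is $\log (g^{-1})'=-\log g'\circ g^{-1}$. If $K$ is a common $\tau$-H\"older constant for $\log g_1',\dots,\log g_l'$, the chain rule gives
\begin{equation}\label{eq:chain}
\operatorname{dist}(g_l\cdots g_1,J)\le\sum_{i=1}^{l}\operatorname{dist}(g_i,\,g_{i-1}\cdots g_1J)\le K\sum_{i=1}^{l}|g_{i-1}\cdots g_1J|^\tau .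
\end{equation}
Let $c$ be a diffeomorphism of $X$. An interval $L$ is \emph{$c$-free} if the intervals $c^mL$, $m\ge0$, are pairwise disjoint. It is \emph{$c$-tame} if there are a constant $C$ and integers $m_j\to\infty$ with $\operatorname{dist}(c^{m_j},L)\le C$ for all $j$.

Let $c,F,I$ be as in Theorem~\ref{thm:cent}, with $I=(p,q)$. In case (ii) every subinterval of $I$ is $c$-free. In case (i) we may replace $c$ by $c^{-1}$, and we always assume that $c(x)<x$ on $I$. Then for $z\in I$ the points $c^iz$ tend to $p$ as $i\to+\infty$ and to $q$ as $i\to-\infty$, and they cut $I$ into the intervals $(c^{i+1}z,c^iz)$, which $c$ shifts. Hence, in case (i):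
\begin{equation}\label{eq:fund}
\text{an interval $J\subset I$ containing no point $c^iz$, $i\in\mathbb Z$, is $c$-free, and $\overline J\subset I$.}
\end{equation}

\subsection{Rigidity on tame intervals}

An element $w$ commuting with $c$ equals $c^{-m}wc^m$, so its behavior on $L$ is a copy of its behavior on $c^mL$, seen through $c^m$. On $c^mL$ the derivative of $w$ is close to $1$, and if $c^m$ has bounded distortion, then $w'$ is bounded on $L$ by a constant \emph{that does not depend on $w$}. The next lemma uses only $C^1$ regularity.

\begin{lemma}\label{lem:rigid}
Let $c,F,I$ be as in Theorem~\ref{thm:cent}, and let $L\subset I$ be a $c$-tame interval, with constant $C$. In case \textup{(i)} assume also that $\overline L\subset I$. Then every $w\in F$ with $wL\subset L$ satisfies $e^{-C}\le w'\le e^{C}$ on $L$. Consequently: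
\begin{itemize}
\item[(a)] there are no $u,v\in F$ such that $uL$ and $vL$ are disjoint subsets of $L$;
\item[(b)] every $f\in F$ with $fL=L$ is the identity on $L$.
\end{itemize}
\end{lemma}

\begin{proof}
We first show that $w'(c^mx)\to1$ as $m\to\infty$, for every $x\in I$. In case (i), $w$ maps the compact interval $\overline L\subset I$ into itself, so it fixes a point $z\in I$. It then fixes all the points $c^mz$, which tend to $p$; hence $wp=p$ and $w'(p)=1$. Since $c^mx\to p$, the claim follows from the continuity of $w'$. In case (ii), $wc^mI=c^mwI=c^mI$, so by the mean value theorem $w'=1$ at some point of $c^mI$. The intervals $c^mI$ are disjoint, so $|c^mI|\to0$, and the claim follows from the uniform continuity of $w'$.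

Differentiating $wc^m=c^mw$ gives
\begin{equation}\label{eq:cocycle}
w'(x)=w'(c^mx)\,\frac{(c^m)'(x)}{(c^m)'(wx)} .
\end{equation}
For $x\in L$ both $x$ and $wx$ lie in $L$, so for $m=m_j$ the quotient lies in $[e^{-C},e^C]$. Letting $j\to\infty$ we get $e^{-C}\le w'(x)\le e^C$.

(a) Each of the $2^n$ words $\omega$ of length $n$ in $u,v$ maps $L$ into $L$, so $|\omega L|\ge e^{-C}|L|$. Two distinct words of length $n$ have the form $\eta u\cdots$ and $\eta v\cdots$, and they map $L$ into the disjoint sets $\eta uL$ and $\eta vL$. Hence $2^ne^{-C}|L|\le|L|$ for all $n$, which is false.

(b) The bound applies to every $f^i$, $i\in\mathbb Z$. Suppose that $fx\neq x$ for some $x\in L$, and let $T$ be the open interval between $x$ and $fx$. The sequence $f^ix$ is strictly monotone, so the intervals $f^iT\subset L$ are pairwise disjoint and $|f^iT|\to0$. But $|T|=|f^{-i}(f^iT)|\le e^C|f^iT|$, a contradiction.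
\end{proof}

To pass from rigidity to commutators we use H\"older's theorem: a group with a bi-invariant total order that is Archimedean (for all $s,t>1$ there is $n$ with $s^n>t$) is isomorphic to a subgroup of $(\mathbb R,+)$. We need it in the following form.

\begin{lemma}\label{lem:holder}
Let a group $G$ act on an open interval $J\subset\mathbb R$ by increasing homeomorphisms. Suppose that the set $B$ of elements having a fixed point in $J$ is a subgroup. Then $[G,G]\subset B$.
\end{lemma}

\begin{proof}
The set $B$ is invariant under conjugation, so it is a normal subgroup. Let $P=\{s\in G: sx>x \text{ for all }x\in J\}$. An element without fixed point moves all points in the same direction, so $G=B\sqcup P\sqcup P^{-1}$; moreover $PP\subset P$, and $P$ is invariant under conjugation. Let $b\in B$ fix $z\in J$ and let $s\in P$. Then $bs\notin B$, because $B$ is a subgroup not containing $s$, and $bs(s^{-1}z)=z>s^{-1}z$; so $bs\in P$. Also $sb=(sbs^{-1})s\in P$. Thus $P$ is a union of cosets of $B$, and declaring $sB<tB$ when $s^{-1}t\in P$ defines a bi-invariant total order on $G/B$. For $s,t\in P$ and $x\in J$ the points $s^nx$ tend to the right end of $J$, so $t^{-1}s^nx>x$ for some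 $n$. Then $t^{-1}s^n\in P\cup B$ and $t^{-1}s^{n+1}\in P$. So the order is Archimedean, and $G/B$ is abelian.
\end{proof}

\begin{example}[Lipschitz derivatives]\label{ex:lip}
Let $c,F,I$ be as in Theorem~\ref{thm:cent}, but with $\tau=1$. Every $c$-free interval $L$ is $c$-tame, since \eqref{eq:chain} gives $\operatorname{dist}(c^m,L)\le K\sum_{i<m}|c^iL|\le K$. Let $f\in F$ be nontrivial on $I$, and let $L$ be a component of $I\setminus\operatorname{Fix}(f)$, so that $fL=L$. In case (ii), $L$ is $c$-free, which contradicts Lemma~\ref{lem:rigid}(b); so $F$ is trivial on $I$. In case (i), if $f$ fixed a point $z\in I$, it would fix all $c^iz$, and \eqref{eq:fund} would again contradict Lemma~\ref{lem:rigid}(b). So an element of $F$ with a fixed point in $I$ is trivial on $I$. These elements form a subgroup, and Lemma~\ref{lem:holder} shows that $F^{(1)}$ is trivial on $I$. This is the pattern of Theorem~\ref{thm:cent} with $d=0$ and $k=1$.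
\end{example}

\subsection{Detours}

For $\tau<1$ disjointness no longer bounds the right side of \eqref{eq:chain}: the numbers $\ell_i=i^{-1/\tau}$ have finite sum, while $\sum\ell_i^\tau$ diverges. What disjointness gives is, by H\"older's inequality,
\[
\sum_{i=1}^{Q}|J_i|^\tau\le Q^{1-\tau}\Bigl(\sum_{i=1}^Q|J_i|\Bigr)^{\tau}\le Q^{1-\tau}
\]
for pairwise disjoint intervals $J_1,\dots,J_Q\subset X$. We use this on average. Let $Y$ be a finite set, and for each $y\in Y$ let $\mathcal J_y$ be a family of at most $\nu$ intervals, such that all intervals in all the families are pairwise disjoint. If $y$ is uniformly distributed in $Y$, then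
\begin{equation}\label{eq:avg}
\mathbb E\sum_{J\in\mathcal J_y}|J|^\tau\le\frac{(\nu\,|Y|)^{1-\tau}}{|Y|}=\nu^{1-\tau}|Y|^{-\tau}.
\end{equation}
So a long path is cheap if it is chosen at random among sufficiently many disjoint paths.

An element $h$ commuting with $c$ provides such a choice, because $c^l=h^{-n}c^lh^n$ for every $n$. Suppose that the intervals $c^mh^nL$, $m,n\ge0$, are pairwise disjoint, and think of them as the points of a grid (Figure~\ref{fig:detour}). Choose a column $m_j\in[2^j,2^{j+1})$ for each $j$ and a row $n\in[0,2^j)$ for each step from $m_{j-1}$ to $m_j$, all uniformly at random, and travel from $c^{m_{j-1}}L$ to $c^{m_j}L$ up column $m_{j-1}$, along row $n$, and down column $m_j$. In \eqref{eq:avg} the three legs have $(\nu,|Y|)=(2^j,2^{j-1})$, $(2^{j+1},2^j)$ and $(2^j,2^j)$, and each has expected cost at most $2\cdot2^{j(1-2\tau)}$. If $\tau>1/2$ these bounds are summable in $j$, so some choice has finite total cost, and $L$ is $c$-tame by \eqref{eq:chain}.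

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.5]
\foreach \x in {0,...,15} \foreach \y in {0,...,7} \fill[gray] (\x,\y) circle (1.6pt);
\draw[->] (-0.5,0)--(16.2,0) node[right]{power of $c$};
\draw[->] (0,-0.5)--(0,8) node[above]{power of $h$};
\draw[very thick,->] (6,0)--(6,5)--(13,5)--(13,0.1);
\node[below] at (6,-0.1) {$m_{j-1}$};
\node[below] at (13,-0.1) {$m_j$};
\node[left] at (0,5) {$n$};
\node[left] at (6,2.5) {$h$};
\node[above] at (9.5,5) {$c$};
\node[right] at (13,2.5) {$h^{-1}$};
\end{tikzpicture}
\caption{A detour for one auxiliary element $h$ commuting with $c$, with $j=3$. The point $(m,n)$ stands for the interval $c^mh^nL$. The path composes to $c^{m_j-m_{j-1}}$; its two columns and its row are chosen at random, so that on average the intervals it visits are short.}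
\label{fig:detour}
\end{figure}

For smaller $\tau$ one row of height $2^{ja}$ is not enough: the horizontal leg needs $a>(1-\tau)/\tau=1/r$, and the vertical legs need $a<r$. With more directions the constraints relax, since each leg is randomized by all the coordinates already chosen. The elements $h_i$ below need not commute with one another.

\begin{proposition}\label{prop:grid}
Let $0<\tau<1$ and $d=d(\tau)$. Let $c,h_1,\dots,h_d$ be $C^{1,\tau}$ diffeomorphisms of $X$ such that $c$ commutes with each $h_i$, and let $L$ be an interval such that the intervals
\[
I(m;n_1,\dots,n_d)=c^mh_1^{n_1}\cdots h_d^{n_d}L,\qquad m,n_1,\dots,n_d\ge0,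
\]
are pairwise disjoint. Then $L$ is $c$-tame.
\end{proposition}

\begin{proof}
Let $K$ be a common $\tau$-H\"older constant for $\log g'$, $g\in\{c,h_1^{\pm1},\dots,h_d^{\pm1}\}$. Define positive numbers $a_d,\dots,a_1$ successively by
\[
a_i=\frac r2\,s_{i+1},\qquad s_{i+1}=1+a_{i+1}+\dots+a_d ,
\]
so that $s_{d+1}=1$. Then $s_i=(1+r/2)s_{i+1}$, and $s_1=(1+r/2)^d>1/\tau$ by \eqref{eq:constants}. For $j\ge1$ put $\nu_i=\nu_i(j)=\lceil2^{ja_i}\rceil$, so that $2^{ja_i}\le\nu_i\le2\cdot2^{ja_i}$.

Choose independently, for $j\ge0$, an integer $m_j$ uniformly in $[2^j,2^{j+1})$ (so $m_0=1$), and, for $j\ge1$ and $1\le i\le d$, an integer $n_i=n_i^{(j)}$ uniformly in $[0,\nu_i)$. \emph{Loop $j$}, for $j\ge1$, starts at $c^{m_{j-1}}L$ and applies, in this order: $h_d$ ($n_d$ times), $h_{d-1}$ ($n_{d-1}$ times), \dots, $h_1$ ($n_1$ times); then $c$ ($m_j-m_{j-1}$ times); then $h_1^{-1}$ ($n_1$ times), $h_2^{-1}$ ($n_2$ times), \dots, $h_d^{-1}$ ($n_d$ times). Since $c$ commutes with the $h_i$, the loop composes to $c^{m_j-m_{j-1}}$ and ends at $c^{m_j}L$. The order of the $h_i$ is chosen so that every interval to which a generator is applied belongs to the given family. These intervals are: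
\begin{itemize}
\item the $i$-th ascending leg: $I(m_{j-1};0,\dots,0,t,n_{i+1},\dots,n_d)$ with $0\le t<n_i$;
\item the middle leg: $I(l;n_1,\dots,n_d)$ with $m_{j-1}\le l<m_j$;
\item the $i$-th descending leg: $I(m_j;0,\dots,0,t,n_{i+1},\dots,n_d)$ with $1\le t\le n_i$.
\end{itemize}
Let $\Sigma_j$ be the sum of $|J|^\tau$ over these intervals $J$.

For the $i$-th ascending leg, enlarge the range of $t$ to $0\le t<\nu_i$. The vector $(m_{j-1},n_{i+1},\dots,n_d)$ is uniform on a set $Y$ with $|Y|=2^{j-1}\nu_{i+1}\cdots\nu_d\ge2^{js_{i+1}-1}$, so by \eqref{eq:avg} the expected contribution is at most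
\[
\nu_i^{1-\tau}|Y|^{-\tau}\le 2\cdot2^{\,j(a_i(1-\tau)-\tau s_{i+1})}=2\cdot2^{-j\tau s_{i+1}/2},
\]
because $a_i(1-\tau)=\frac{\tau}{2}s_{i+1}$. For the $i$-th descending leg we have $1\le t<\nu_i$, and $(m_j,n_{i+1},\dots,n_d)$ is uniform on the larger number $2^j\nu_{i+1}\cdots\nu_d$ of elements, so the same bound holds. For the middle leg, enlarge the range of $l$ to $0\le l<2^{j+1}$. The vector $(n_1,\dots,n_d)$ is uniform on $\nu_1\cdots\nu_d\ge2^{j(s_1-1)}$ elements, so the expected contribution is at most
\[
2^{(j+1)(1-\tau)}\,2^{-j\tau(s_1-1)}\le2\cdot2^{\,j(1-\tau s_1)} ,
\]
and $1-\tau s_1<0$. Thus $\mathbb E\sum_j\Sigma_j=\sum_j\mathbb E\,\Sigma_j<\infty$, and for some realization of the random choices $\sum_j\Sigma_j<\infty$. The step $L\to cL$ followed by loops $1,\dots,j$ composes to $c^{m_j}$, and \eqref{eq:chain} gives $\operatorname{dist}(c^{m_j},L)\le K\bigl(|L|^\tau+\sum_{i\ge1}\Sigma_i\bigr)$ for all $j$.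
\end{proof}

The proof shows where the constants \eqref{eq:constants} come from. The vertical legs require $a_i<r\,s_{i+1}$, so each new direction multiplies $s$ by a factor that we take to be $1+r/2$; the middle leg requires $s_1>1/\tau$. As $\tau\to0$ the number $d$ of directions tends to infinity.

\section{Proof of the centralizer theorem}\label{sec:cent}

Let $c,F,I$ be as in Theorem~\ref{thm:cent}. For $g\in F$ and $y\in I$ with $gy\ne y$ let $I_g(y)$ be the component of $I\setminus\operatorname{Fix}(g)$ containing $y$. It is preserved by $g$, and each of its endpoints is fixed by $g$.

Suppose that $f$ lies deep in the derived series of $F$ and moves $y$. To contradict Lemma~\ref{lem:rigid}(b) on $L=I_f(y)$ we need a $(d+1)$-dimensional grid of disjoint images of $L$. We build it from nested intervals: some $h$ one level up in the derived series moves $I_f(y)$ off itself inside $I_h(y)$, then some element one more level up moves $I_h(y)$ off itself, and so on. This requires that the translates of an interval $I_g(y)$ never overlap partially. Partial overlaps create the configuration of Lemma~\ref{lem:rigid}(a), and we first rule it out on all subintervals of $I$, tame or not: the configuration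 produces a free semigroup, which supplies a grid of any dimension.

\begin{lemma}\label{lem:pingpong}
There are no $u,v\in F$ and interval $J\subset I$ such that $uJ$ and $vJ$ are disjoint subsets of $J$.
\end{lemma}

\begin{proof}
Suppose that $u,v,J$ exist. We first arrange that $J$ is $c$-free and $\overline J\subset I$. The intervals $uuJ,uvJ,vuJ,vvJ$ are pairwise disjoint subsets of $J$, so one of them, say $wJ$, lies between two others, and $\overline{wJ}\subset I$. In case (ii) put $\rho=w$. In case (i) fix $z\in I$. The compact set $\overline{wJ}\subset I$ contains only finitely many of the points $c^iz$. The $2^n$ intervals $w\omega J\subset wJ$, with $\omega$ a word of length $n$ in $u,v$, are pairwise disjoint, so for large $n$ one of them contains no $c^iz$ and is $c$-free by \eqref{eq:fund}; put $\rho=w\omega$. In both cases $(\rho u\rho^{-1},\rho v\rho^{-1},\rho J)$ has the same property as $(u,v,J)$, the interval $\rho J$ is $c$-free, and $\overline{\rho J}\subset I$. We rename this triple $(u,v,J)$.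

Let $\alpha=u^2$, $\beta=v$ and $L=uvJ$. The three intervals $\alpha J=u(uJ)$, $L=u(vJ)$ and $\beta J=vJ$ are pairwise disjoint subsets of $J$: the first two are disjoint subsets of $uJ$, which is disjoint from $vJ$. It follows that distinct words $\omega\ne\omega'$ in the free monoid on $\alpha,\beta$ have $\omega L\cap\omega'L=\emptyset$. Indeed, after canceling the longest common prefix, either one word is empty and the other maps $L$ into $\alpha J\cup\beta J$, or the words begin with different letters and map $L$ into $\alpha J$ and $\beta J$ respectively.

Put $h_i=\alpha^i\beta$ for $1\le i\le d$. Cutting the word $h_1^{n_1}\cdots h_d^{n_d}$ after each letter $\beta$ recovers its blocks $\alpha^i\beta$, so distinct vectors $(n_1,\dots,n_d)$ give distinct words. These words map $L$ to pairwise disjoint subsets of $J$, and the intervals $c^mJ$ are pairwise disjoint. By Proposition~\ref{prop:grid}, $L$ is $c$-tame, and $\overline L\subset\overline J\subset I$. But $(uv)u(uv)^{-1}$ and $(uv)v(uv)^{-1}$ map $L=uvJ$ to the disjoint subsets $uv(uJ)$ and $uv(vJ)$ of $L$. This contradicts Lemma~\ref{lem:rigid}(a).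
\end{proof}

\begin{lemma}\label{lem:nested}
Let $g,h\in F$, let $y\in I$ with $gy\ne y$, and let $I'=I_g(y)$. Then $hI'=I'$ or $hI'\cap I'=\emptyset$.
\end{lemma}

\begin{proof}
Suppose not. Two distinct intersecting subintervals of $I$ differ in a left or a right endpoint, and then that endpoint of one of them lies in the other. If an endpoint of $I'$ lies in $hI'$, then an endpoint of $h^{-1}I'$ lies in $I'$. So, after replacing $h$ by $h^{-1}$ if necessary, an endpoint $z$ of $J=hI'$ lies in $I'$. The statement of Lemma~\ref{lem:pingpong}, which is all we shall use, is unchanged if the order of $I$ is reversed, so we may assume that $z$ is the left endpoint: $J=(z,z')$. The interval $J$ is a component of $I\setminus\operatorname{Fix}(hgh^{-1})$. Let $\tilde g\in\{hgh^{-1},hg^{-1}h^{-1}\}$ be the element with $\tilde gx<x$ on $J$; it fixes $z$. Replace $g$ by $g^{-1}$ if necessary, without changing $\tilde g$, so that $z<gz<g^2z$; these points lie in $I'$.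

If $z'\le g^2z$, then $J\subset(z,g^2z)\subset I'$, and $g^2J\subset I'$ lies to the right of $g^2z$, so it is disjoint from $J$. Then $u=h$ and $v=g^2h$ map $I'$ to the disjoint subsets $J$ and $g^2J$ of $I'$.

If $g^2z<z'$, then $g^2z\in J$, and $\tilde g^n(g^2z)$ decreases to $z$; choose $n$ with $\tilde g^n(g^2z)<gz$. Then $u=\tilde g^n$ maps $(z,g^2z)$ into $(z,gz)$, and $v=g\tilde g^n$ maps it into $(gz,g^2z)$.

Both cases contradict Lemma~\ref{lem:pingpong}.
\end{proof}

\begin{lemma}\label{lem:level}
Let $E\le F$, and let $f\in[E,E]$ move $y\in I$. Then there is $h\in E$ moving $y$ such that the intervals $h^nI_f(y)$, $n\in\mathbb Z$, are pairwise disjoint and contained in $I_h(y)$.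
\end{lemma}

\begin{proof}
Let $I'=I_f(y)$. We claim that $E$ does not preserve $I'$. Suppose it does, and let $B$ be the set of elements of $E$ with a fixed point in $I'$. It is closed under inverses; we show that it is closed under products. Let $s,t\in B$ and let $x\in I'$ with $tx=x$. If $sx=x$, then $st\in B$. Otherwise let $D=I_s(x)$. Since $s$ fixes the endpoints of $I'$, we have $D\subset I'$, and $D\ne I'$ because $s$ has a fixed point in $I'$. So an endpoint $z$ of $D$ lies in $I'$, and $sz=z$. Since $x\in tD\cap D$, Lemma~\ref{lem:nested} gives $tD=D$, hence $tz=z$, and $st\in B$. By Lemma~\ref{lem:holder}, $f\in[E,E]\subset B$. But $f$ has no fixed point in $I'$, and the claim is proved.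

So some $h\in E$ has $hI'\ne I'$, and $hI'\cap I'=\emptyset$ by Lemma~\ref{lem:nested}. Then $h$ has no fixed point in $I'$, so $I'\subset I_h(y)$, and $h^nI'\subset I_h(y)$ for all $n$. If $hI'$ lies to the right of $I'$, then $h^{n+1}I'$ lies to the right of $h^nI'$ for all $n$, and likewise for the left; so these intervals are pairwise disjoint.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:cent}]
Suppose that $f\in F^{(d+1)}$ moves $y\in I$. Put $h_{d+1}=f$, and apply Lemma~\ref{lem:level} successively with $E=F^{(d)},F^{(d-1)},\dots,F^{(0)}$. This gives elements $h_i\in F^{(i)}$, $i=d,d-1,\dots,0$, all moving $y$, such that with $I_i=I_{h_i}(y)$ the intervals $h_i^nI_{i+1}$, $n\in\mathbb Z$, are pairwise disjoint subsets of $I_i$.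

The interval $I_1$ is $c$-free. In case (ii) this is automatic. In case (i) we use the last element $h_0$, which is the reason for $k=d+1$: from $h_0I_1\cap I_1=\emptyset$ we get $I_1\neq I$, so $h_1$ fixes a point $z\in I$ and hence all $c^iz$. These points are not in $I_1$, so by \eqref{eq:fund} the interval $I_1$ is $c$-free and $\overline{I_1}\subset I$.

Let $L=I_{d+1}\subset I_1$. By descending induction $h_i^{n_i}\cdots h_d^{n_d}L\subset h_i^{n_i}I_{i+1}\subset I_i$. Consider two distinct vectors $(m,n_1,\dots,n_d)$ and $(m',n_1',\dots,n_d')$. If $m\neq m'$, the corresponding intervals lie in $c^mI_1$ and $c^{m'}I_1$. If $m=m'$ and $i$ is the first index with $n_i\ne n_i'$, then after canceling the common prefix they lie in $h_i^{n_i}I_{i+1}$ and $h_i^{n_i'}I_{i+1}$. So the intervals $c^mh_1^{n_1}\cdots h_d^{n_d}L$ are pairwise disjoint, and $L$ is $c$-tame by Proposition~\ref{prop:grid}. Since $fL=L$, and $\overline L\subset I$ in case (i), Lemma~\ref{lem:rigid}(b) shows that $f$ is the identity on $L\ni y$, a contradiction.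
\end{proof}

\section{Minimal actions on the circle}\label{sec:minimal}

A \emph{minimal set} of an action is a nonempty closed invariant set with no proper subset of this kind, and the action is \emph{minimal} if the whole space is a minimal set. We use the following standard facts about orientation preserving homeomorphisms of the circle.
\begin{itemize}
\item[(C1)] A homeomorphism has rational rotation number if and only if it has a periodic point. If it has a fixed point, then all its periodic points are fixed.
\item[(C2)] A homeomorphism with irrational rotation number has a unique minimal set. If this set is the whole circle, the homeomorphism is conjugate to an irrational rotation. A homeomorphism commuting with an irrational rotation is a rotation.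
\item[(C3)] A minimal set $\mathcal K$ of a group action is a finite orbit, a Cantor set, or the whole circle. If $\mathcal K$ is infinite, collapsing the closure of each gap (component of the complement of $\mathcal K$) to a point gives a monotone map $\pi$ onto a circle $\bar S$, whose fibers are points of $\mathcal K$ and closures of gaps. Every homeomorphism $g$ preserving $\mathcal K$ induces a homeomorphism $\bar g$ of $\bar S$, and the induced action of the group on $\bar S$ is minimal.
\end{itemize}

In Section~\ref{sec:raag} we need to push a large closed set into a small open one. Minimality alone does not allow this. Rotations preserve lengths. And if the action commutes with a finite order homeomorphism $\theta$ without fixed point, as for a group of lifts to a finite cover, then an arc containing $x$ and $\theta x$ cannot be shrunk, because $gx$ and $g\theta x=\theta gx$ stay a definite distance apart. The following classical lemma says that these are the only obstructions; we include a proof.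

\begin{lemma}\label{lem:contract}
Let a group $\Gamma$ act minimally on the circle $\bar S=\mathbb R/\mathbb Z$ by orientation preserving homeomorphisms, and suppose that the action is not conjugate to an action by rotations. Then there is a finite order homeomorphism $\theta$ of $\bar S$ commuting with $\Gamma$, with $\langle\theta\rangle$ acting freely, such that the induced action on the circle $\tilde S=\bar S/\langle\theta\rangle$ has the following property: for every proper closed arc $Q\subset\tilde S$ and every nonempty open set $O\subset\tilde S$ there is $g\in\Gamma$ with $gQ\subset O$.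
\end{lemma}

\begin{proof}
Call a closed arc $J\subset\bar S$ \emph{contractible} if $\inf_{g\in\Gamma}|gJ|=0$. Subarcs and $\Gamma$-translates of contractible arcs are contractible.

\emph{Step 1: every point is interior to a contractible arc.} Suppose that no nondegenerate arc is contractible. Given $\varepsilon>0$, divide $\bar S$ into finitely many arcs of equal length less than $\varepsilon/2$. Every arc of length at least $\varepsilon$ contains one of them, so $\delta=\inf\{|gJ|:g\in\Gamma,\ |J|\ge\varepsilon\}>0$. If $|J'|<\delta$, then $|gJ'|<\varepsilon$ for all $g$, since otherwise $|J'|=|g^{-1}(gJ')|\ge\delta$. So $\Gamma$ is equicontinuous, and since it is closed under inverses, the Arzel\`a--Ascoli theorem shows that its closure in $\operatorname{Homeo}_+(\bar S)$ is a compact group. Averaging Lebesgue measure with respect to Haar measure gives an invariant probability measure $\mu$. Its support is closed and invariant, hence all of $\bar S$; and $\mu$ has no atoms, since the atoms of largest mass would form a finite invariant set. Then $x\mapsto\mu([0,x])$ is a homeomorphism conjugating $\Gamma$ to rotations, contrary to the hypothesis. So some nondegenerate arc is contractible.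 The translates of its interior form a nonempty open invariant set, which is all of $\bar S$ by minimality.

\emph{Step 2: the map $\vartheta$.} Let $T(x)=x+1$, and let $\hat\Gamma$ be the group of all lifts to $\mathbb R$ of elements of $\Gamma$. It contains $T$, so a closed $\hat\Gamma$-invariant subset of $\mathbb R$ is the preimage of a closed $\Gamma$-invariant subset of $\bar S$, and is $\emptyset$ or $\mathbb R$; the same then holds for open invariant subsets. Define
\[
\vartheta(x)=\sup\{y\in(x,x+1):[x,y]\text{ projects to a contractible arc}\}.
\]
By Step 1, $x<\vartheta(x)\le x+1$, and $[x,y]$ projects to a contractible arc whenever $x<y<\vartheta(x)$. The map $\vartheta$ is nondecreasing: if $x<x'$, then either $\vartheta(x)\le x'<\vartheta(x')$, or $\vartheta(x')\ge y$ for all $y\in(x',\vartheta(x))$ because $[x',y]\subset[x,y]$. An element $G\in\hat\Gamma$ is an increasing homeomorphism that maps $(x,x+1)$ onto $(Gx,Gx+1)$ and preserves contractibility, so $G\vartheta=\vartheta G$. Hence the set where $\vartheta$ is locally constant and the set $\mathbb R\setminus\overline{\vartheta(\mathbb R)}$ are open and $\hat\Gamma$-invariant. The first is not $\mathbb R$, since $\vartheta(x)>x$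 prevents $\vartheta$ from being constant, and the second is not $\mathbb R$ either. So both are empty: $\vartheta$ is strictly increasing with dense image, hence a homeomorphism of $\mathbb R$. For $\zeta$ in the abelian group $Z=\langle\vartheta,T\rangle$ the set $\operatorname{Fix}(\zeta)$ is closed and $\hat\Gamma$-invariant, hence $\emptyset$ or $\mathbb R$. So $Z$ acts freely on $\mathbb R$.

\emph{Step 3: $Z$ is cyclic.} Let $\bar\vartheta$ be the homeomorphism of $\bar S$ induced by $\vartheta$. If its rotation number were irrational, its unique minimal set would be invariant under $\Gamma$, which commutes with $\bar\vartheta$, and hence equal to $\bar S$; by (C2), $\Gamma$ would be conjugate to rotations. So $\bar\vartheta$ has a periodic point, that is, $\vartheta^aT^b$ has a fixed point for some $a\ge1$ and $b\in\mathbb Z$, and $\vartheta^a=T^{-b}$ by freeness. Thus $Z$ is a finitely generated abelian group in which $\langle T\rangle$ has finite index, and it is torsion free because it consists of increasing homeomorphisms of $\mathbb R$. So $Z=\langle\sigma\rangle\cong\mathbb Z$, and we may take $\sigma(x)>x$ for all $x$; then $T=\sigma^\kappa$ and $\vartheta=\sigma^m$ with $\kappa,m\ge1$.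 Let $\theta$ be the homeomorphism of $\bar S$ induced by $\sigma$. It commutes with $\Gamma$, and $\theta^\kappa=\mathrm{id}$. If $\theta^i$ has a fixed point, then so does $\sigma^iT^{l}$ for some $l$, so $\sigma^i=T^{-l}$ and $\theta^i=\mathrm{id}$. Finally $\tilde S=\mathbb R/\langle\sigma\rangle$ is a circle, on which $\Gamma$ acts minimally.

\emph{Step 4: contraction.} Enlarging $Q$, we may assume that it is nondegenerate. It lifts to an interval $[x,y]$ with $x<y<\sigma(x)\le\vartheta(x)$, which projects to a contractible arc $J\subset\bar S$. Choose $g_n\in\Gamma$ with $|g_nJ|\to0$ and, passing to a subsequence, with $g_nJ$ converging to a point of $\bar S$. Then $g_nQ$ converges to a point $\tilde z\in\tilde S$. By minimality there is $h\in\Gamma$ with $h\tilde z\in O$, and $hg_nQ\subset O$ for large $n$.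
\end{proof}

\section{The groups $A(\Lambda)$}\label{sec:algebra}

Let $\Lambda=\Lambda_1\sqcup\Lambda_2$ be as in Theorem~\ref{thm:raag}, with vertex set $V$, and let $H=A(\Lambda)=A(\Lambda_1)*A(\Lambda_2)$. For $v\in V$ let $V_v$ be the set of neighbors of $v$ and $F_v=\langle V_v\rangle$; the group $F_v$ commutes with $v$. We use three facts.
\begin{itemize}
\item[(R1)] \emph{$H$ is torsion free and contains no free abelian group of infinite rank.} Indeed $H$ has a finite-dimensional $K(H,1)$, the Salvetti complex. The cohomology of every subgroup therefore vanishes above its dimension, which excludes $\mathbb Z/p$ and $\mathbb Z^n$ for large $n$.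
\item[(R2)] \emph{For $n\ge1$ the assignment $v\mapsto v^n$, $v\in V$, extends to an isomorphism from $H$ onto $\langle v^n:v\in V\rangle$.} The assignment respects the relations. Call a word $v_1^{e_1}\cdots v_l^{e_l}$, with $v_i\in V$ and $e_i\ne0$, \emph{reduced} if there are no $i<j$ with $v_i=v_j$ and $v_i$ equal or adjacent to $v_t$ for all $i<t<j$. A word of least length $l$ representing a given element is reduced, since otherwise two syllables could be merged; and by the normal form theorem a nonempty reduced word represents a nontrivial element. Being reduced does not depend on the exponents, so the homomorphism is injective.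
\item[(R3)] \emph{$F_v^{(j)}\ne1$ for all $v\in V$ and $j\geq0$.} By (L), $v$ has distinct non-adjacent neighbors $w_1,w_2$. Killing all other generators defines a homomorphism from $H$ onto the free group on $w_1,w_2$, so $F_v$ surjects onto this free group, and hence onto the perfect group $A_5$.
\end{itemize}
Condition (L) is used only through (R3). The decomposition of $\Lambda$ is used only through the next lemma, which says that centralizers in $H$ are small.

\begin{lemma}\label{lem:P}
For every $W\in H\setminus\{1\}$ there is $g\in H$ with $C_H(W)\cap C_H(gWg^{-1})=1$. Consequently, a finite intersection of nontrivial normal subgroups of $H$ is nontrivial.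
\end{lemma}

\begin{proof}
Let $H_i=A(\Lambda_i)\neq1$. The Bass--Serre tree of $H=H_1*H_2$ has vertex set $H/H_1\sqcup H/H_2$ and an edge from $gH_1$ to $gH_2$ for each $g\in H$. The group $H$ acts without inversions, vertex stabilizers are conjugates of $H_1$ or $H_2$, and edge stabilizers are trivial. An element is either \emph{elliptic}, fixing a vertex, or \emph{hyperbolic}, with no fixed vertex and a unique invariant line, its axis. An element fixing two vertices fixes the path between them, which contains an edge; so a nontrivial elliptic element fixes exactly one vertex.

Suppose that $W$ fixes the vertex $p$. By uniqueness $C_H(W)$ fixes $p$. The stabilizer of $p$ is a proper subgroup; take $g$ with $gp\ne p$. An element of $C_H(W)\cap C_H(gWg^{-1})$ fixes $p$ and $gp$, so it is trivial.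

Suppose that $W$ is hyperbolic with axis $\ell$, and let $g\ne1$ fix a vertex of $\ell$. If $g\ell=\ell$, then $g$ acts on $\ell$ trivially or as a reflection, so $g^2$ fixes an edge and $g^2=1$, contrary to (R1). So $g\ell\ne\ell$. Let $z\neq1$ commute with $W$ and with $gWg^{-1}$. If $z$ were elliptic, $W$ would fix its unique fixed vertex. So $z$ is hyperbolic. It preserves the axes $\ell$ and $g\ell$ of $W$ and $gWg^{-1}$, so both are the axis of $z$, a contradiction.

For the last statement it suffices to treat two nontrivial normal subgroups $N_1,N_2$. If $N_1\cap N_2=1$, then $[N_1,N_2]\subset N_1\cap N_2$ is trivial, so for $W\in N_1\setminus\{1\}$ and $g$ as above $N_2\subset C_H(W)\cap C_H(gWg^{-1})=1$.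
\end{proof}

\begin{remark}
The lemma fails for some connected graphs satisfying (L): the square $C_4$ satisfies (L), and $A(C_4)$ is a product of two free groups of rank two, whose factors are normal and intersect trivially. This is why we use two pentagons.
\end{remark}

\section{Proof of Theorem~\ref{thm:raag}}\label{sec:raag}

Let $0<\tau<1$ and $k=k(\tau)$, keep the notation of Section~\ref{sec:algebra}, and suppose that $H$ acts faithfully on $X$ by $C^{1,\tau}$ diffeomorphisms. We identify $H$ with its image. For $X=[0,1]$ the conclusions of Sections~\ref{sub:reduction} and~\ref{sub:global} hold trivially, since the endpoints are fixed.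

\subsection{Reduction to generators with fixed points}\label{sub:reduction}

Let $X=S^1$, and suppose that some $v\in V$ has irrational rotation number. Its minimal set $\mathcal K_v$ is infinite, and it is preserved by $F_v$ because it is unique. Collapse its gaps as in (C3). On the quotient circle $\bar v$ is minimal, hence has no periodic point and is conjugate to an irrational rotation, and by (C2) the image of $F_v$ is conjugate to a group of rotations. So $E=[F_v,F_v]$ acts trivially on the quotient. It therefore preserves every fiber and fixes its endpoints; that is, $E$ fixes $\mathcal K_v$ pointwise and preserves each gap $J$. The map $v$ permutes the gaps, and $v^mJ=J$ with $m\ne0$ would make the endpoints of $J$ periodic; so the intervals $v^mJ$ are pairwise disjoint. Theorem~\ref{thm:cent}(ii), with $c=v$ and $F=E$, shows that $E^{(k)}$ is trivial on every gap. Hence $F_v^{(k+1)}=E^{(k)}$ acts trivially on $S^1$, contrary to (R3).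

So all generators have rational rotation number, and by (C1) there is $q\ge1$ such that every $v^q$, $v\in V$, has a fixed point. By (R2) the subgroup $\langle v^q:v\in V\rangle$ is again $A(\Lambda)$, with vertex generators $v^q$, and it acts faithfully. Replacing $H$ by this subgroup, \emph{we assume from now on that every $v\in V$ has a fixed point.}

For $v\in V$ and $y\in X$ with $vy\ne y$ let $A_v(y)$ be the component of $X\setminus\operatorname{Fix}(v)$ containing $y$. It is an interval preserved by $v$. The group $F_v$ preserves $\operatorname{Fix}(v)$ and permutes the components of its complement. So a component $A$ with $wA\cap A\ne\emptyset$ for all $w\in V_v$ is $F_v$-invariant, and then $F_v^{(k)}$ is trivial on $A$ by Theorem~\ref{thm:cent}(i). The task is to find such components.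

\subsection{A global fixed point}\label{sub:global}

One way to find an invariant component is to change the generator: if a neighbor $w$ moves $A_v(y)$ off itself, then $w$ has a larger component at $y$.

\begin{lemma}\label{lem:chain}
Let $v\in V$ move $y\in X$. Then there is $v^*\in V$ moving $y$ such that $A_{v^*}(y)\supseteq A_v(y)$ and $F_{v^*}$ preserves $A_{v^*}(y)$.
\end{lemma}

\begin{proof}
Let $A=A_v(y)$. If $F_v$ does not preserve $A$, then $wA\cap A=\emptyset$ for some $w\in V_v$. So $w$ has no fixed point in $A$, and $A\subset A_w(y)$; the inclusion is strict because $w$ preserves $A_w(y)$ but not $A$. Repeat with $w$ in place of $v$. The intervals strictly increase, so no vertex occurs twice, and the process stops.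
\end{proof}

\begin{lemma}\label{lem:globalfix}
$\operatorname{Fix}(H)\ne\emptyset$.
\end{lemma}

The idea is as follows. Lemma~\ref{lem:chain} gives an element $f\ne1$ that is the identity on an open set $\Omega$. Without a global fixed point, Lemma~\ref{lem:contract} moves the fixed set of a generator into $\Omega$. The conjugated generator then moves the support of $f$ off itself again and again, which produces infinitely many independent commuting elements. Since contraction takes place only modulo gaps and modulo $\theta$, the set $\Omega$ has to be saturated for both.

\begin{proof}
Let $X=S^1$ and suppose that $\operatorname{Fix}(H)=\emptyset$. The points of a finite orbit are periodic for every $v\in V$, hence fixed by (C1); so $H$ has no finite orbit. Let $\pi:S^1\to\bar S$ be the collapsing map of (C3) for a minimal set of $H$. The action on $\bar S$ is minimal, and every $\bar v$ has a fixed point. If the action on $\bar S$ were conjugate to rotations, every $\bar v$ would be trivial, contrary to minimality. So Lemma~\ref{lem:contract} applies; let $\theta$ be as there, and let $\operatorname{pr}:\bar S\to\tilde S$ be the quotient map.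

\emph{The element $f$ and the set $\Omega$.} Choose $b\in V$ and $y\in S^1$ such that $\bar b$ moves $\bar y=\pi(y)$. Then $by\neq y$. Let $v^*$ be given by Lemma~\ref{lem:chain} for $b$ and $y$, and put $A=A_{v^*}(y)$ and $F=F_{v^*}$. The map $\bar v^*$ moves $\bar y$. Otherwise $v^*$ would preserve the fiber $\pi^{-1}(\bar y)$ and fix its endpoints, so that $A\subset\pi^{-1}(\bar y)$; but $A\supseteq A_b(y)$ contains $y$ and $by$, which lie in different fibers. Let $\bar A$ be the component of $\bar S\setminus\operatorname{Fix}(\bar v^*)$ containing $\bar y$.

Let $\bar A'$ be any component of $\bar S\setminus\operatorname{Fix}(\bar v^*)$. The open arc $\pi^{-1}(\bar A')$ contains no fixed point of $v^*$, because such a point would project to a fixed point of $\bar v^*$. Its endpoints are endpoints of fibers over fixed points of $\bar v^*$, so they are fixed by $v^*$. Hence $\pi^{-1}(\bar A')$ is a component of $S^1\setminus\operatorname{Fix}(v^*)$. In particular $A=\pi^{-1}(\bar A)$. Since $\theta$ commutes with $\bar v^*$, each $\theta^j\bar A$ is a component of $\bar S\setminus\operatorname{Fix}(\bar v^*)$, and each $A_j=\pi^{-1}(\theta^j\bar A)$ is a component of $S^1\setminus\operatorname{Fix}(v^*)$.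 The group $F$ preserves $A$, hence $\bar A=\pi(A)$, hence $\theta^j\bar A$ and $A_j$. By Theorem~\ref{thm:cent}(i), $F^{(k)}$ is trivial on
\[
\Omega=\bigcup_jA_j=(\operatorname{pr}\circ\pi)^{-1}(\tilde A),\qquad\tilde A=\operatorname{pr}(\bar A),
\]
where $\tilde A$ is open and nonempty because $\operatorname{pr}$ is a covering map. By (R3) there is $f\in F^{(k)}\setminus\{1\}$.

\emph{Moving $\operatorname{Fix}(b)$ into $\Omega$.} The map $\tilde b$ induced by $b$ on $\tilde S$ moves $\operatorname{pr}(\bar y)$. Otherwise $\bar b\bar y=\theta^j\bar y$ for some $j$, so $\bar b^{\,i}\bar y=\theta^{ij}\bar y$ for all $i$, and $\bar y$ is periodic for $\bar b$, hence fixed by (C1). So the closed set $\operatorname{Fix}(\tilde b)$, which contains $\operatorname{pr}\pi(\operatorname{Fix}(b))$, lies in a proper closed arc $Q$. Lemma~\ref{lem:contract} gives $g\in H$ with $gQ\subset\tilde A$. Then $\beta=gbg^{-1}$ has $\emptyset\neq\operatorname{Fix}(\beta)=g\operatorname{Fix}(b)\subset\Omega$.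

\emph{The contradiction.} Since $f$ is the identity on the open set $\Omega$, its support is a nonempty compact subset of $S^1\setminus\operatorname{Fix}(\beta)$. It meets finitely many components of $S^1\setminus\operatorname{Fix}(\beta)$, each in a compact set. On each component $\beta$ acts without fixed point, so $\beta^n$ moves a given compact subset off itself for large $|n|$. Hence there is $n_0\geq1$ with $\beta^n\operatorname{supp}f\cap\operatorname{supp}f=\emptyset$ for $|n|\ge n_0$. The elements $f_j=\beta^{jn_0}f\beta^{-jn_0}$, $j\in\mathbb Z$, have pairwise disjoint supports, so they commute. If a finite product $\prod_jf_j^{e_j}$ is trivial, then restricting to $\operatorname{supp}f_j$ gives $f_j^{e_j}=1$, and $e_j=0$ because $H$ is torsion free. So the $f_j$ generate a free abelian group of infinite rank, contrary to (R1).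
\end{proof}

\subsection{A normal subgroup that is trivial near the global fixed points}

Near a global fixed point one can again find $F_v$-invariant components, but the generator $v$ depends on the point $y$ under consideration. We therefore work with elements that are killed by Theorem~\ref{thm:cent} whichever generator occurs. Let $N_v$ be the normal closure of $F_v^{(k)}$ in $H$, and let
\[
N=\bigcap_{v\in V}N_v .
\]
This is a normal subgroup of $H$, and it is nontrivial by (R3) and Lemma~\ref{lem:P}. An element of $N_v$ is a finite product $\prod_jg_jf_jg_j^{-1}$ with $f_j\in F_v^{(k)}$ and $g_j\in H$.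

\begin{lemma}\label{lem:germ}
Every $W\in N$ is the identity on a neighborhood of every $x\in\operatorname{Fix}(H)$.
\end{lemma}

\begin{proof}
We treat one side of $x$ in $X$ at a time, using an isometric local coordinate in which $x=0$ and the side is $[0,\delta_0]$.

\emph{Case 1: $v'(0)\ne1$ for some $v\in V$.} Then $0$ is isolated in $\operatorname{Fix}(v)$, so a component $A$ of $X\setminus\operatorname{Fix}(v)$ contains $(0,\eta)$ for some $\eta>0$. Every $g\in H$ fixes $0$ and preserves orientation, so $gA$ contains an interval of the same form. In particular $wA\cap A\neq\emptyset$ for $w\in V_v$, so $F_v^{(k)}$ is trivial on $A$. Write $W=\prod_jg_jf_jg_j^{-1}$ with $f_j\in F_v^{(k)}$. Then $W$ is trivial on $\bigcap_jg_jA$, which contains an interval $(0,\eta')$.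

\emph{Case 2: $v'(0)=1$ for all $v\in V$.} Now fixed points of the generators may accumulate at $0$. But the displacement $sy-y$ of a generator $s$ varies slowly, so the generator that moves $y$ the most has no fixed point in the region that short words can reach from $y$. For each $v\in V$ fix an expression $W=\prod_jg_{v,j}f_{v,j}g_{v,j}^{-1}$ with $f_{v,j}\in F_v^{(k)}$, and let $R\ge1$ bound the word lengths of all $g_{v,j}$ in the alphabet $V^{\pm1}$. Let $\varepsilon=1/(4R)$. Shrink $\delta_0$ so that, for all $s\in V^{\pm1}$, the set $s[0,\delta_0]$ lies in the chart and $|s'-1|\le\varepsilon$ on $[0,\delta_0]$. By the mean value theorem,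
\begin{equation}\label{eq:disp}
|(sz-z)-(sy-y)|\le\varepsilon|z-y|\qquad(y,z\in[0,\delta_0],\ s\in V^{\pm1}).
\end{equation}
Fix $0<y\le\delta_0/2$ and let $\Delta=\max_{s\in V^{\pm1}}|sy-y|$. By \eqref{eq:disp} with $z=0$ we have $\Delta\le\varepsilon y$, that is, $4R\Delta\le y$. If $\Delta=0$, then $H$ fixes $y$. Let $\Delta>0$.

A word of length $i\le R$ moves $y$ by at most $2i\Delta$. We argue by induction on $i$. If $|y_i-y|\le2i\Delta$ with $i<R$, then $|y_i-y|\le y/2$, so $y_i\in[0,\delta_0]$, and \eqref{eq:disp} gives $|sy_i-y_i|\le\Delta+2i\varepsilon\Delta\le2\Delta$ for all $s\in V^{\pm1}$.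

Choose $v\in V$ and $s\in\{v,v^{-1}\}$ with $|sy-y|=\Delta$. If $|z-y|<4R\Delta$, then $z\in(0,2y)\subset[0,\delta_0]$, and \eqref{eq:disp} gives $|sz-z|\ge\Delta-\varepsilon|z-y|>0$. So $A=A_v(y)$ contains $(y-4R\Delta,y+4R\Delta)$, and hence contains $gy$ for every word $g$ of length at most $R$. In particular $wy\in wA\cap A$ for $w\in V_v$, so $F_v^{(k)}$ is trivial on $A$. Since $g_{v,j}^{-1}y\in A$, each factor $g_{v,j}f_{v,j}g_{v,j}^{-1}$ fixes $y$, and so does $W$. Thus $W$ is the identity on $[0,\delta_0/2]$.
\end{proof}

\subsection{Conclusion}

By Lemma~\ref{lem:globalfix} the components of $X\setminus\operatorname{Fix}(H)$ are intervals with endpoints in $\operatorname{Fix}(H)$, and $H$ preserves each of them. By Lemma~\ref{lem:germ}, for $W\in N$ the compact set $\operatorname{supp}W$ is disjoint from $\operatorname{Fix}(H)$. So it meets a finite number $\lambda(W)$ of components, each in a compact set, and $\lambda(W)\ge1$ if $W\ne1$. In a single component, $W$ commutes with any conjugate whose support has been pushed far enough to the right. To make such a commutator vanish on all of $X$ we choose $W\in N\setminus\{1\}$ with $\lambda(W)$ minimal.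

Let $M$ be a component meeting $\operatorname{supp}W$, let $T\subset M$ be a compact interval containing $\operatorname{supp}W\cap M$, let $g$ be given by Lemma~\ref{lem:P} for $W$, and let $T'\subset M$ be a compact interval containing $T\cup gT$. The supremum in $\overline M$ of the $H$-orbit of $\min T'$ is fixed by $H$, so it is the right endpoint of $M$. Hence there is $h\in H$ with $h(\min T')>\max T'$, and $hT$ and $hgT$ are disjoint from $T$. Consider the commutators
\[
[W,\,hWh^{-1}]\qquad\text{and}\qquad[W,\,(hg)W(hg)^{-1}],
\]
which lie in $N$. On $M$ the map $W$ is supported in $T$ and its two conjugates are supported in $hT$ and $hgT$, so both commutators are trivial on $M$. They are also trivial on every component on which $W$ is trivial. So $\lambda$ takes values less than $\lambda(W)$ on them, and by minimality both commutators are trivial. Conjugating by $h^{-1}$, we find that $h^{-1}Wh\ne1$ commutes with $W$ and with $gWg^{-1}$. This contradicts the choice of $g$, and Theorem~\ref{thm:raag} is proved. \qed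

\section{Pentagons of curves and the proof of Theorem~\ref{thm:main}}\label{sec:pentagons}

We use two standard facts about essential curves. Two curves in transverse position meet in more than $i(\alpha,\beta)$ points only if they form a \emph{bigon}, a disk without punctures bounded by one arc of each curve. Two disjoint isotopic essential curves cobound an annulus without punctures. Isotopic curves have intersection number $0$.

\begin{lemma}\label{lem:pentagon}
In $S_{0,5}$ and in $S_{1,2}$ there are five pairwise non-isotopic essential curves whose disjointness graph is the pentagon $C_5$.
\end{lemma}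

\begin{proof}[Proof for $S_{0,5}$]
Place the punctures $p_1,\dots,p_5$ at the vertices of a convex pentagon in a plane chart, and let $\alpha_i$ be the boundary of a thin neighborhood of the side $p_ip_{i+1}$, with indices modulo $5$. The curve $\alpha_i$ separates $\{p_i,p_{i+1}\}$ from the other three punctures, so it is essential. These five partitions are distinct and invariant under isotopy, so the curves are pairwise non-isotopic. The curves $\alpha_i$ and $\alpha_{i+2}$ are disjoint. Two disjoint curves cut the sphere into two disks and an annulus, so some side of one is disjoint from some side of the other. For $\alpha_i$ and $\alpha_{i+1}$ the four intersections of a side of one with a side of the other contain $p_{i+1}$, $p_i$, $p_{i+2}$ and $p_{i+3}$ respectively, and this persists under isotopy; so $i(\alpha_i,\alpha_{i+1})>0$. The graph is the cycle $\alpha_1,\alpha_3,\alpha_5,\alpha_2,\alpha_4$.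
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1]
\draw[gray] (0,0) rectangle (6,3);
\draw[thick] (1.5,0)--(1.5,3) node[above]{$c_1$};
\draw[thick] (4,0)--(4,3) node[above]{$c_3$};
\draw[thick] (0,0.6)--(6,0.6) node[right]{$c_2$};
\fill (3,1.8) circle (2pt);
\fill (5,1.8) circle (2pt);
\draw[thick,rounded corners=8pt] (2.6,1.5) rectangle (5.4,2.1);
\node at (2.4,1.8) {$\delta$};
\begin{scope}
\clip (0,0) rectangle (6,3);
\draw[thick,dashed,rounded corners=8pt] (-1,1.2) rectangle (3.4,2.4);
\draw[thick,dashed,rounded corners=8pt] (4.6,1.2) rectangle (7,2.4);
\end{scope}
\node at (0.7,2.6) {$\epsilon$};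
\end{tikzpicture}
\caption{Five curves in the twice-punctured torus (opposite sides of the rectangle are identified; the dots are the punctures). The curves $\delta$ (solid) and $\epsilon$ (dashed) each enclose both punctures; $\delta$ crosses $c_3$ and $\epsilon$ crosses $c_1$. The disjointness graph is the pentagon $c_1,c_3,\epsilon,c_2,\delta$.}
\label{fig:torus}
\end{figure}

\begin{proof}[Proof for $S_{1,2}$]
Let $c_1,c_3$ be disjoint curves that cut the torus into two annuli with one puncture each, and let $c_2$ cross each of them once (Figure~\ref{fig:torus}). These curves are nonseparating, and $c_1$ is not isotopic to $c_3$ because both annuli contain a puncture. Let $\delta$ and $\epsilon$ be the boundaries of thin neighborhoods $\Sigma_\delta$ of $c_1\cup c_2$ and $\Sigma_\epsilon$ of $c_2\cup c_3$. Each bounds a one-holed torus without punctures on one side and a twice-punctured disk on the other, so both are essential and separating. The pairs $(c_1,c_3)$, $(c_3,\epsilon)$, $(\epsilon,c_2)$, $(c_2,\delta)$, $(\delta,c_1)$ are disjoint and form a pentagon. We show that the other five pairs have positive intersection number.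

The pairs $(c_1,c_2)$ and $(c_2,c_3)$ cross once, and the parity of the number of crossings is invariant under isotopy.

Suppose that $i(c_1,\epsilon)=0$, and let $c_1'$ be isotopic to $c_1$ and disjoint from $\epsilon$. Curves in the twice-punctured disk are separating, so $c_1'\subset\Sigma_\epsilon$. A bigon formed by $c_1'$ and $c_3$ has boundary disjoint from $\epsilon$ and cannot contain the essential curve $\epsilon$, so it lies in $\Sigma_\epsilon$. Since $i(c_1',c_3)=0$, removing bigons makes $c_1'$ disjoint from $c_3$ inside $\Sigma_\epsilon$. Cutting $\Sigma_\epsilon$ along $c_3$ gives a pair of pants with boundary $\epsilon$ and two copies of $c_3$. The essential curve $c_1'$ is parallel to one of these boundary curves, and not to $\epsilon$, which is separating. So $c_1$ is isotopic to $c_3$, a contradiction. Exchanging the roles of $c_1,\delta$ and $c_3,\epsilon$ gives $i(c_3,\delta)>0$.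

Suppose that $i(\delta,\epsilon)=0$, and let $\epsilon'$ be isotopic to $\epsilon$ and disjoint from $\delta$. If $\epsilon'\subset\Sigma_\delta$, it separates the one-holed torus $\Sigma_\delta$, so it bounds a disk or is parallel to $\delta$. If $\epsilon'$ lies in the twice-punctured disk, it bounds a disk with at most one puncture or is parallel to $\delta$. Since $\epsilon'$ is essential, $\epsilon$ is isotopic to $\delta$, and $i(c_1,\epsilon)=i(c_1,\delta)=0$, contrary to the previous paragraph.

Pairs with positive intersection number are non-isotopic. Among the disjoint pairs, $(c_1,c_3)$ was treated above, and each of the other four consists of a separating and a nonseparating curve.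
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\mathcal P$ be the family of five curves of Lemma~\ref{lem:pentagon}, and let $\varphi\in\operatorname{Mod}(S)$ be a pseudo-Anosov class. The only property of $\varphi$ that we use is that $i(\alpha,\varphi^m\beta)\to\infty$ as $m\to\infty$ for all essential curves $\alpha,\beta$ (Fathi--Laudenbach--Po\'enaru). For $m$ large, every curve of $\mathcal P$ has positive intersection number with every curve of $\varphi^m\mathcal P$. Then the ten curves of $\mathcal P\cup\varphi^m\mathcal P$ are pairwise non-isotopic, and their disjointness graph is $C_5\sqcup C_5$. By Theorem~\ref{thm:koberda}, for all large $n$ the $n$-th powers of the ten Dehn twists generate a copy of $A(C_5\sqcup C_5)$.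

Let $G\le\operatorname{Mod}(S)$ have finite index $D$. For $f\in\operatorname{Mod}(S)$ two of the cosets $G,fG,\dots,f^DG$ coincide, so $f^i\in G$ for some $1\le i\le D$, and $f^n\in G$ whenever $D!$ divides $n$. Taking $n$ large and divisible by $D!$, we get $A(C_5\sqcup C_5)\le G$. In a pentagon the two neighbors of a vertex are distinct and non-adjacent, so $C_5\sqcup C_5$ satisfies (L). A faithful $C^{1,\tau}$ action of $G$ on $S^1$ or $[0,1]$ would restrict to a faithful action of $A(C_5\sqcup C_5)$, which Theorem~\ref{thm:raag} excludes.
\end{proof}

\begin{thebibliography}{9}

\bibitem{KKR}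
Sang-hyun Kim, Thomas Koberda, Crist\'obal Rivas,
\emph{Virtual critical regularity of mapping class group actions on the circle},
arXiv:2104.15073 (2021).

\bibitem{Kob}
Koberda, GAFA \textbf{22} (2012).

\end{thebibliography}
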